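# Hausdorff measures of different dimensions when $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$

## 1. Binary digits in three blocks

Write $\omega=\{0,1,2,\dots\}$ and identify $k\in\omega$ with $\{0,\dots,k-1\}$. For $P\subset\omega$ let $\lambda_P$ be the fair-coin product measure on $2^P$. If $P,P'$ are disjoint, $x\in2^P$ and $y\in2^{P'}$, then $xy\in2^{P\cup P'}$ is their union. A *cylinder of length $k$* is a set $\{x\in2^\omega:x{\restriction}k=\tau\}$ with $\tau\in2^k$.

Fix $n\ge1$ and let
$$\beta:2^\omega\to[0,1]^n,\qquad \beta(x)_i=\sum_j x_{nj+i}2^{-j-1}\quad(0\le i<n).$$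
So $\beta$ deals the digits of $x$ to the $n$ coordinates in turn. It is continuous and onto. It maps each cylinder of length $nj$ onto a closed dyadic cube of side $2^{-j}$ in $[0,1]^n$, and every such cube comes from exactly one such cylinder.

Covers in $\mathbb R^n$ translate into covers by cylinders. A closed interval of length $<2^{-j}$ contains at most one multiple of $2^{-j}$, so it meets at most two closed dyadic intervals of length $2^{-j}$. Hence a set $V$ with $\operatorname{diam}V<2^{-j}$ meets at most $2^n$ closed dyadic cubes of side $2^{-j}$. If $\beta(x)\in V$, then the cube of the cylinder $x{\restriction}nj$ meets $V$. Therefore: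
$$\text{if } j\ge0 \text{ and } 2^{-j-1}\le\operatorname{diam}V<2^{-j},\ \text{ then } \beta^{-1}(V)\text{ is covered by at most }2^n\text{ cylinders of length }nj.\tag{1}$$

**Definition 1.** A set $P\subset\omega$ is *$\alpha$-regular* if $\sup_k\big||P\cap k|-\alpha k\big|<\infty$.

For example, $\{j:j\equiv0\bmod4\}$ is $\frac14$-regular, the error being less than $1$. The set of squares has density $0$ but is not $0$-regular, since $|P\cap k|\approx\sqrt k$ is unbounded.

Regular sets are easy to split. Let $S=\{s_0<s_1<\dots\}$ be infinite and $\alpha$-regular, let $\gamma\in[0,1]$, and put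
$$S^\gamma=\{s_j:\lfloor(j+1)\gamma\rfloor>\lfloor j\gamma\rfloor\}.$$
Each increment $\lfloor(j+1)\gamma\rfloor-\lfloor j\gamma\rfloor$ is $0$ or $1$, so the count telescopes: $|S^\gamma\cap k|=\lfloor\gamma|S\cap k|\rfloor$. Hence $S^\gamma$ is $\alpha\gamma$-regular and $S\setminus S^\gamma$ is $\alpha(1-\gamma)$-regular. (For $S=\omega$, $\gamma=\frac25$ one gets the residues $2,4$ mod $5$.) Iterating, we can partition $\omega$ into finitely many regular sets with prescribed positive densities of sum $1$. A disjoint union of finitely many regular sets is regular, and the densities add.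

**The blocks.** Let $0<s<1$ and $0<q<\min(s,1-s)$. The numbers $q,\ q,\ s-q,\ 1-s-q$ are positive with sum $1$, so there are disjoint regular sets
$$Q,\ L',\ R\subset\omega\quad\text{of densities}\quad q,\ q,\ s-q .$$
Put $L=L'\cup R$ and $T=Q\cup L$. Then **both $L=L'\cup R$ and $Q\cup R$ are $s$-regular**, while $T$ is $(s+q)$-regular. For $s=\frac12$, $q=\frac14$ we may take $Q,L',R$ to be the residue classes $0,1,2$ mod $4$. Then $L$ is $\{1,2\}$ mod $4$, $Q\cup R$ is $\{0,2\}$ mod $4$, and $T$ omits the class $3$.

Fix $v\in2^{\omega\setminus T}$. A point of the compact set $\{\beta(\xi v):\xi\in2^T\}\subset\mathbb R^n$ has an address $\xi=xp=xlr$ with $x\in2^Q$, $p=lr\in2^L$, $l\in2^{L'}$, $r\in2^R$.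

**What the blocks are for.** Put $d=ns$. Freezing $x$ leaves a slice parametrized by $2^L$; freezing $l$ leaves a slice parametrized by $2^{Q\cup R}$. Section 3 shows that each slice has finite $\mathcal H^d$-measure, and that an $\mathcal H^d$-measurable function becomes an ordinary coin-tossing measurable function on it. The whole set is too large for this: it has $s+q$ free digits per position instead of $s$. So a function $f$ that is $\mathcal H^d$-measurable is tame on two crossing families of slices, and nothing is given about it on the product. We shall nevertheless extract a Borel function from it, under a hypothesis on cardinals, and use the surplus $q$ to contradict the preservation of null sets.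

## 2. Isomorphic Hausdorff measure spaces, and two cardinals

For $d>0$ and $E\subset\mathbb R^n$,
$$\mathcal H^d(E)=\lim_{\delta\to0}\ \inf\Big\{\sum_i(\operatorname{diam}V_i)^d:\ E\subset\bigcup_iV_i,\ \operatorname{diam}V_i\le\delta\Big\}.$$
We have $\mathcal H^d(E)=0$ if and only if for each $\eta>0$ there is a countable cover with $\sum(\operatorname{diam}V_i)^d<\eta$, because then every diameter is below $\eta^{1/d}$. By enlarging the sets slightly we may always take $0<\operatorname{diam}V_i<1$ in such covers, and likewise in fine covers used to bound $\mathcal H^d$ from above.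

A set $E$ is *measurable* ($E\in\mathcal M_{\mathcal H^d}$) if $\mathcal H^d(A)=\mathcal H^d(A\cap E)+\mathcal H^d(A\setminus E)$ for all $A\subset\mathbb R^n$. Borel sets and null sets are measurable. *Borel regularity:* every $A$ lies in a Borel set of the same $\mathcal H^d$-measure.

An *isomorphism* of measure spaces $(X,\mathcal A,\mu)$, $(Y,\mathcal B,\nu)$ is a bijection $f:X\to Y$ such that $A\in\mathcal A$ if and only if $f(A)\in\mathcal B$, and then $\nu(f(A))=\mu(A)$. There is no requirement that $f$ be Borel.

The starting point is a theorem in Márton Elekes, "Hausdorff measures of different dimensions are isomorphic under the Continuum Hypothesis", arXiv:1109.5310 (2011): *under the Continuum Hypothesis, for every positive integer $n$ and every $0<d_1\le d_2<n$ the spaces $(\mathbb R^n,\mathcal M_{\mathcal H^{d_1}},\mathcal H^{d_1})$ and $(\mathbb R^n,\mathcal M_{\mathcal H^{d_2}},\mathcal H^{d_2})$ are isomorphic.* The paper says: "We do not know if the assumption of the Continuum Hypothesis can be dropped in Theorem." That is the question we answer.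

The value $d=n$ is excluded for a simple reason. $\mathcal H^n$ is $\sigma$-finite on $\mathbb R^n$. If $d<n$ and $\mathbb R^n=\bigcup_iA_i$ with $\mathcal H^d(A_i)<\infty$, then $\mathcal H^n(A_i)=0$ for all $i$, which is absurd. So $\mathcal H^d$ is not $\sigma$-finite, and $\sigma$-finiteness separates $d=n$ from $d<n$. It does not separate two values below $n$.

**Definition 2.** $\mathcal N$ is the ideal of Lebesgue null subsets of $[0,1]$; $\mathrm{non}(\mathcal N)$ is the least size of a non-null set; $\mathrm{cov}(\mathcal N)$ is the least number of null sets covering $[0,1]$.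

Countable sets are null and countable unions of null sets are null, so both cardinals are at least $\omega_1$. The whole interval, and the family of its singletons, show that both are at most $2^{\aleph_0}$. Under CH both equal $\omega_1$, so $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$ contradicts CH.

**Theorem A.** Assume $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$. Let $n,m\ge1$ be integers, $0<d\le n$, $0<e\le m$, with $\frac dn<\frac em$ and $\frac em>\frac12$. Then there is no function $f:\mathbb R^n\to\mathbb R^m$ such that

* (i) $f^{-1}(U)\in\mathcal M_{\mathcal H^d}$ for every Borel $U\subset\mathbb R^m$, and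
* (ii) $\mathcal H^e(E)=0\Rightarrow\mathcal H^d(f^{-1}(E))=0$ for all $E\subset\mathbb R^m$.

**Corollary B.** It is consistent with ZFC that for every $n\ge1$ and all $0<d_1<d_2<n$ with $d_2>n/2$ the spaces $(\mathbb R^n,\mathcal M_{\mathcal H^{d_1}},\mathcal H^{d_1})$ and $(\mathbb R^n,\mathcal M_{\mathcal H^{d_2}},\mathcal H^{d_2})$ are not isomorphic. So the Continuum Hypothesis cannot be dropped.

An isomorphism would satisfy (i) and (ii) with $m=n$, $d=d_1$, $e=d_2$, because Borel sets are $\mathcal H^{d_2}$-measurable and null sets are measurable. So Corollary B follows from Theorem A once $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$ is known to be consistent; Section 12 recalls why it is. In every model of this inequality, for each $n\ge1$, the spaces with $n/2<d<n$ are pairwise non-isomorphic, and none of them is isomorphic to one with $0<d\le n/2$. Together with the theorem under CH, for every $n$ and all $0<d_1<d_2<n$ with $d_2>n/2$, the existence of an isomorphism is independent of ZFC. Pairs with $d_1<d_2\le n/2$ are not settled here.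

**Theorem C (supplement).** Say $(n,d)\sim(m,e)$ if there is a bijection $\mathbb R^n\to\mathbb R^m$ which, in both directions, maps $\mathcal H^d$-/$\mathcal H^e$-measurable sets to measurable sets and null sets to null sets. Let $0<d\le n$, $0<e\le m$.

1. (ZFC) If $d/n=e/m$, then $(n,d)\sim(m,e)$. There is even a Borel bijection $\varphi$ and $c\ge1$ with $c^{-1}\mathcal H^d(E)\le\mathcal H^e(\varphi(E))\le c\,\mathcal H^d(E)$ for all $E\subset\mathbb R^n$.
2. If $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$ and $\max(d/n,e/m)>\frac12$, then $(n,d)\sim(m,e)$ if and only if $d/n=e/m$.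

So $d/n$ is the relevant number: $\mathcal H^1$ on $\mathbb R^2$ and $\mathcal H^{1/2}$ on $\mathbb R$ have the same null sets and measurable sets up to a Borel bijection. Section 13 proves Theorem C. Until then we work on Theorem A, with $s=d/n$, $t=e/m$, so $0<s<t\le1$ and $t>\frac12$.

## 3. Slices with $s$ free digits per position

This section justifies the claim that $f$ is tame on the slices.

**Lemma 1.** Let $P$ be $s$-regular and $w\in2^{\omega\setminus P}$.
(a) If $\mathcal H^d(N)=0$, then $\{p\in2^P:\beta(pw)\in N\}$ is $\lambda_P$-null.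
(b) If $f$ satisfies (i), then $p\mapsto f(\beta(pw))$ is $\lambda_P$-measurable.

*Proof.* Let $\big||P\cap k|-sk\big|\le c$ for all $k$, and let $A=\{\beta(pw):p\in2^P\}$, a compact set. Since $s\cdot nj=dj$, $A$ is covered by $2^{|P\cap nj|}\le2^{dj+c}$ cubes of diameter $\sqrt n\,2^{-j}$. Letting $j\to\infty$ gives $\mathcal H^d(A)\le2^cn^{d/2}<\infty$.

For $V\subset\mathbb R^n$ let $\nu^*(V)$ be the outer $\lambda_P$-measure of $\{p:\beta(pw)\in V\}$. A cylinder of length $nj$ contains $pw$ either for no $p$ or for a set of $p$ of measure $2^{-|P\cap nj|}$. So if $2^{-j-1}\le\operatorname{diam}V<2^{-j}$, then by (1)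
$$\nu^*(V)\le2^n2^{-|P\cap nj|}\le2^{n+c}2^{-dj}\le2^{n+c+d}(\operatorname{diam}V)^d .$$
Summing over covers, $\nu^*\le2^{n+c+d}\mathcal H^d$, which gives (a).

For (b) let $U$ be Borel. The set $f^{-1}(U)\cap A$ is measurable and has finite measure. By Borel regularity it lies in a Borel $B_2\subset A$ of the same measure, and then $B_2\setminus f^{-1}(U)$ is null. Cover this null set by a Borel null set $B'$ and put $B_1=B_2\setminus B'$. Thus $B_1\subset f^{-1}(U)\cap A\subset B_2$ and $\mathcal H^d(B_2\setminus B_1)=0$. The preimages of $B_1,B_2$ under the continuous map $p\mapsto\beta(pw)$ are Borel, they sandwich $\{p:f(\beta(pw))\in U\}$, and by (a) they differ by a $\lambda_P$-null set. $\square$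

## 4. A function that ignores $x$, and the size of the surplus $q$

Condition (ii) is not a condition on slices, as a small example shows. Take $n=m=1$, $d=\frac12$, $e=\frac34$, with the blocks mod $4$ of Section 1. Let $L=\{\ell_0<\ell_1<\cdots\}$, let $U=\{u_0<u_1<\cdots\}$ be the residues $0,1,2$ mod $4$ (a $\frac34$-regular set), and let $g(p)=\beta(y)$ where $y_{u_i}=p_{\ell_i}$ and $y=0$ off $U$. Suppose that $f(\beta(xpv))=g(p)$, regardless of $x$. (With $v=0$ such an $f$ on the Cantor set exists: position $3$ mod $4$ carries $0$, so no address ends in $1$s and addresses are unique.)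

On each slice with $x$ fixed, (ii) causes no trouble: if $\mathcal H^{3/4}(E)=0$, then Lemma 1(a), applied to the target with $U$ in place of $P$, says that $\{p:g(p)\in E\}$ is $\lambda_L$-null. But all slices fail at the same $p$. Let $Z\subset L$ be $\zeta$-regular with $0<\zeta<\frac14$ and let $E=\{g(p):p{\restriction}Z=0\}$. The first $k$ digits of $y$ involve $\frac34k+O(1)$ digits of $p$, namely those in $L\cap k'$ with $k'=\frac32k+O(1)$, of which $\frac32\zeta k+O(1)$ are frozen. So $E$ is covered by $2^{(\frac34-\frac32\zeta)k+O(1)}$ intervals of length $2^{-k}$, and $\mathcal H^{3/4}(E)=0$. The set $f^{-1}(E)$ contains all $\beta(xpv)$ with $p{\restriction}Z=0$, where the free positions $Q\cup(L\setminus Z)$ have density $\frac34-\zeta>\frac12$. Freezing some of them leaves a $\frac12$-regular set of free positions, and Lemma 1(a) shows that $f^{-1}(E)$ is not $\mathcal H^{1/2}$-null. So such an $f$ violates (ii).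

In general we cannot see the structure of $f$, so the null set $E$ will have to be chosen blindly, as a random subset of $[0,1]^m$. Here is a heuristic count of what this costs. For a random set to be just barely $\mathcal H^e$-null, a point of $[0,1]^m$ must survive the selection down to scale $2^{-k}$ with probability about $2^{-(m-e)k}$. On a slice, target cubes of level $k$ will have preimages of measure about $2^{-ek}$, the measure of a cylinder of $2^L$ that fixes positions below $n'=ek/s$. So in terms of $n'$ the survival probability is $2^{-(m-e)(s/e)n'}$, and survivors keep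
$$s+q-\frac{s(m-e)}e$$
digits per position. To beat $\mathcal H^d$ we want this to exceed $s$. As $(m-e)/e=(1-t)/t$, we are led to
$$\frac{s(1-t)}t<q<\min(s,1-s).\tag{2}$$
Such a $q$ exists. Indeed $\frac{s(1-t)}t=\frac st-s<1-s$ because $s<t$, and $\frac{s(1-t)}t<s$ because $t>\frac12$. This is the only use of $t>\frac12$. The bound $q<s$ makes room for $R$, and $q<1-s$ makes room for $T$. With $d=\frac12$, $e=\frac34$ the lower bound is $\frac16$, and $q=\frac14$ is allowed.

**Standing notation.** From now on $f$ is assumed to satisfy (i) and (ii), $q$ satisfies (2), the blocks and $v$ are as in Section 1, and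
$$F(x,p)=f(\beta(xpv))\qquad(x\in2^Q,\ p=lr\in2^L).$$
Lemma 1(b), with $P=L$, $w=xv$ and with $P=Q\cup R$, $w=lv$, gives
$$\text{for every }x\in2^Q,\ F(x,\cdot)\text{ is }\lambda_L\text{-measurable};\tag{3}$$
$$\text{for every }l\in2^{L'},\ (x,r)\mapsto F(x,l,r)\text{ is }\lambda_{Q\cup R}\text{-measurable}.\tag{4}$$

## 5. Under CH, (3) and (4) do not yield a Borel function

If $F$ were $\lambda_Q\otimes\lambda_L$-measurable, we could replace it by a Borel function agreeing with it on almost every slice, and estimate with Fubini's theorem. The sensible first attempt is to derive such a replacement from (3) and (4). This attempt breaks down at the Fubini step, and under CH it cannot be repaired.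

**Example (under CH).** Let $\alpha$ denote bijections of $2^Q$ and of $2^{L'}$ onto $\omega_1$. List the Borel functions $g_\delta:2^Q\to[0,1]$, $\delta<\omega_1$, and choose $u:2^Q\to[0,1]$ with $u(x)\notin\{g_\delta(x):\delta\le\alpha(x)\}$, which is possible since this set is countable. Then $\{x:u(x)=g_\delta(x)\}\subset\{x:\alpha(x)<\delta\}$ is countable for each $\delta$. Put
$$F(x,l,r)=1\ \text{ if }\alpha(l)<\alpha(x),\qquad F(x,l,r)=u(x)\ \text{ otherwise.}$$
For fixed $x$, $F(x,\cdot)=u(x)$ except for countably many $l$, so (3) holds. For fixed $l$, $F(\cdot,l,\cdot)=1$ except for countably many $x$, so (4) holds. Suppose $h$ is Borel, without loss of generality $[0,1]$-valued, and $F(x,\cdot)=h(x,\cdot)$ a.e. for all $x$ in some set $W'$. Then the Borel function $x\mapsto\int h(x,p)\,d\lambda_L(p)$ equals $u(x)$ on $W'$, so $W'$ is countable. Hence no Borel function represents $F$ on more than countably many slices.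

In this example, a statement that holds for almost every $l$, for each $x$ separately, holds at no single $l$ for all but countably many $x$. If fewer than $\mathrm{cov}(\mathcal N)$ many $x$ are involved, this cannot happen, since one $l$ can be chosen for all of them. If $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$, such a small set of $x$ can still be large for $\lambda_Q$. That is how we shall get past the difficulty.

## 6. A small set of full outer measure

Let $\kappa=\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$. "Null" means contained in a Borel null set.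

**Lemma 2.** If $\mathbf Q$ is a Borel probability on a Polish space and $\mathbf Q(\Gamma)>0$, then $\Gamma$ is not covered by $\kappa$ many $\mathbf Q$-null sets.

*Proof.* Shrinking $\Gamma$, we may take it Borel. A point of $\Gamma$ of positive mass lies in no null set. If there is no such point, $\mathbf Q|_\Gamma$, normalized, is an atomless Borel probability on a standard Borel space. By the isomorphism theorem for measures, a Borel isomorphism of $\Gamma$ with $[0,1]$ carries it to Lebesgue measure. A cover of $\Gamma$ by $\kappa$ null sets would give a cover of $[0,1]$ by $\kappa<\mathrm{cov}(\mathcal N)$ null sets. $\square$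

Say that $W\subset2^Q$ has *full outer measure* if every $\lambda_Q$-measurable set containing $W$ has measure $1$. This survives removal of a null set $N_0$: if $A\supset W\setminus N_0$ is measurable, then $A\cup N_0\supset W$ has measure $1$, hence so has $A$.

**Lemma 3.** There is $W\subset2^Q$ of size $\kappa$ with full outer measure.

*Proof.* $(2^Q,\lambda_Q)$ is isomorphic to $[0,1]$, so there is a non-null $W_0\subset2^Q$ of size $\kappa$. Let $D$ be the countable group of finitely supported sequences in $2^Q$ (addition mod $2$) and $W=W_0+D$, which has size $\kappa$. Let $A\supset W$ be measurable. Then $B=\bigcap_{g\in D}(A+g)$ is measurable, $D$-invariant, and contains $W$, so $\lambda_Q(B)>0$. Elements of $D$ permute transitively the clopen sets obtained by prescribing the values on a given finite subset of $Q$, and they preserve $B$ and $\lambda_Q$. So $\lambda_Q(B\cap C)=\lambda_Q(B)\lambda_Q(C)$ for all these $C$, hence for all measurable $C$. With $C=B$ we get $\lambda_Q(B)=\lambda_Q(B)^2$, so $\lambda_Q(B)=1$ and $\lambda_Q(A)=1$. $\square$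

Fix $W$ as in Lemma 3.

## 7. Recovering a Borel function by sampling $l$

**Step 1. A Borel function representing $F$ on the slices over $W'$.** The purpose is to replace $F$ by a function for which Fubini's theorem is available.

**Lemma 4.** There are a Borel $h:2^Q\times2^L\to\mathbb R^m$ and a null set $N_0\subset2^Q$ such that for every $x\in W':=W\setminus N_0$ we have $F(x,p)=h(x,p)$ for $\lambda_L$-a.e. $p$.

The idea: for each $x$ the slice $F(x,\cdot)$ is determined by its Fourier–Walsh coefficients, each coefficient is an integral over $l$, and an integral can be computed by averaging over random samples $l_0,l_1,\dots$. For fixed samples, (4) makes the averages measurable in $x$.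

*Proof.* Composing with a Borel isomorphism $\iota:\mathbb R^m\to[0,1]$, and with $\iota^{-1}$ at the end, we may assume that $F$ is $[0,1]$-valued.

*Coefficients.* For finite $A\subset L$ let $\chi_A(p)=\prod_{j\in A}(-1)^{p_j}$ and $c_A(x)=\int F(x,p)\chi_A(p)\,d\lambda_L(p)$, which exists by (3). The functions $\chi_A$, $A\subset L\cap N$, are an orthonormal basis of the functions of $p{\restriction}(L\cap N)$. Hence
$$\sum_{A\subset L\cap N}c_A(x)\chi_A(p)=\mathbf E\big[F(x,\cdot)\,\big|\,p{\restriction}(L\cap N)\big]\ \longrightarrow\ F(x,p)\quad\text{for a.e. }p\quad(N\to\infty),$$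
for each $x$, by martingale convergence.

*Coefficients as averages.* For finite $A''\subset R$ let $\varphi_{A''}(x,l)=\int F(x,l,r)\chi_{A''}(r)\,d\lambda_R(r)$ whenever $F(x,l,\cdot)$ is $\lambda_R$-measurable. Fix $x$. By Fubini's theorem for the completed product measure, $\varphi_{A''}(x,l)$ is defined for a.e. $l$, is $\lambda_{L'}$-measurable in $l$, and
$$c_{A'\cup A''}(x)=\int\chi_{A'}(l)\,\varphi_{A''}(x,l)\,d\lambda_{L'}(l)\qquad(A'\subset L'\text{ finite}).$$
These integrands are bounded. By the strong law of large numbers, applied to the countably many pairs $(A',A'')$, for $\lambda_{L'}^\omega$-a.e. sequence $(l_i)_{i<\omega}$ all $\varphi_{A''}(x,l_i)$ are defined and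
$$c_{A'\cup A''}(x)=\lim_k\frac1k\sum_{i<k}\chi_{A'}(l_i)\,\varphi_{A''}(x,l_i)\qquad\text{for all finite }A'\subset L',\ A''\subset R.\tag{5}$$

*One sequence for all $x\in W$.* The sequences for which (5) fails, or a term is undefined, form a null set depending on $x$. There are only $\kappa$ points in $W$. By Lemma 2 in the Polish space $(2^{L'})^\omega$, these null sets do not cover the space. Fix one sequence $(l_i)$ that works for every $x\in W$.

*Borel dependence on $x$.* By (4), for each $i$ the function $(x,r)\mapsto F(x,l_i,r)$ agrees off a null set with a Borel $k_i:2^Q\times2^R\to[0,1]$. So by Fubini there is a Borel null $N_i\subset2^Q$ with $F(x,l_i,\cdot)=k_i(x,\cdot)$ $\lambda_R$-a.e. for $x\notin N_i$. Put $N_0=\bigcup_iN_i$ and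
$$\hat c_{A'\cup A''}(x)=\limsup_k\frac1k\sum_{i<k}\chi_{A'}(l_i)\int k_i(x,r)\chi_{A''}(r)\,d\lambda_R(r).$$
This is a Borel function with values in $[-1,1]$, and by (5) it equals $c_{A'\cup A''}(x)$ for $x\in W\setminus N_0$. Let $h(x,p)$ be $\limsup_N\sum_{A\subset L\cap N}\hat c_A(x)\chi_A(p)$, clipped to $[0,1]$. It is Borel, and for $x\in W\setminus N_0$ the martingale convergence above gives $h(x,p)=F(x,p)$ for a.e. $p$. $\square$

$W'$ still has full outer measure and size at most $\kappa$. So *a Borel property of $x$ that holds on $W'$ holds $\lambda_Q$-almost everywhere*.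

## 8. Preimages of dyadic cubes on a slice

**Step 2. A bound on the mass that $h(x,\cdot)$ puts on a cube.** Condition (ii) says that on a slice $f$ does not squeeze positive mass into an $\mathcal H^e$-null set. We turn this into the estimate (6), which is all we use about $h$ from then on.

Let $D_k(y)$ be the half-open dyadic cube of side $2^{-k}$ containing $y\in\mathbb R^m$, let $\nu_x$ be the image of $\lambda_L$ under $h(x,\cdot)$, and
$$a(x,p)=\sup_{k\ge0}2^{ek}\nu_x\big(D_k(h(x,p))\big)\in[0,\infty].$$
It is Borel, because $\nu_x(D_k(h(x,p)))=\sum_D\mathbf 1[h(x,p)\in D]\,\nu_x(D)$, the sum being over cubes of level $k$.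

*Claim.* $a<\infty$ almost everywhere with respect to $\lambda:=\lambda_Q\otimes\lambda_L$.

*Proof.* Let $x\in W'$ and $E=\{y:\sup_{k\ge0}2^{ek}\nu_x(D_k(y))=\infty\}$. Given $\Lambda>1$, consider the maximal dyadic cubes $D$ among those of levels $k\ge0$ with $\nu_x(D)>\Lambda2^{-ek}$. They are disjoint and cover $E$. Since $\nu_x(D)\le1$, each has $2^{-ek}<1/\Lambda$, and by disjointness $\sum2^{-ek}\le1/\Lambda$. Their diameters are $\sqrt m\,2^{-k}$, so $E$ has a cover with $\sum(\operatorname{diam})^e\le m^{e/2}/\Lambda$. Letting $\Lambda\to\infty$, $\mathcal H^e(E)=0$. By (ii), $\mathcal H^d(f^{-1}(E))=0$, so by Lemma 1(a) with $P=L$, $w=xv$, we get $\lambda_L\{p:F(x,p)\in E\}=0$. By Lemma 4, $\nu_x(E)=0$, that is, $a(x,\cdot)<\infty$ $\lambda_L$-a.e. The set of $x$ with this last property is Borel and contains $W'$, so it has measure $1$. $\square$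

By the claim there are $\Lambda_0<\infty$ and $z\in\mathbb Z^m$ such that $\{a\le\Lambda_0,\ h\in z+[0,1)^m\}$ has positive measure. By Lusin's theorem this Borel set contains a compact $K$ with $\lambda(K)>0$ and $h|_K$ continuous. Replace $f$ by $f-z$ and $h$ by $h-z$. Conditions (i), (ii), Lemma 4 and the function $a$ are unaffected, because integer translations permute the dyadic cubes of each level $k\ge0$. So assume $z=0$, that is, $h(K)\subset[0,1)^m$.

With $K_x=\{p:(x,p)\in K\}$ we have, for all $x\in2^Q$ and all dyadic cubes $D$ of level $k\ge0$,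
$$\lambda_L\{p\in K_x:h(x,p)\in D\}\le\Lambda_02^{-ek}.\tag{6}$$
Indeed, if the set is nonempty, then $D=D_k(h(x,p))$ for some $p\in K_x$ with $a(x,p)\le\Lambda_0$, so $\nu_x(D)\le\Lambda_02^{-ek}$.

## 9. Random $\mathcal H^e$-null sets and the measures they carry

We now look for an $\mathcal H^e$-null set $B$ such that $\{(x,p)\in K:h(x,p)\in B\}$ is large. A difficulty remains. Lemma 4 gives $F=h$ on the slice over $x\in W'$ only off a $\lambda_L$-null set $E_x$, whose dependence on $x$ is not controlled. The set $\{p\in K_x:h(x,p)\in B\}$ is itself $\lambda_L$-null for $x\in W'$: by (ii) and Lemma 1(a) this holds with $F$ in place of $h$, and $F=h$ a.e. on the slice. So for a fixed $B$ it could lie inside $E_x$. We therefore make $B=B_S$ random, in such a way that the natural measure on $\{p\in K_x:h(x,p)\in B_S\}$ has *expectation* $\lambda_L|_{K_x}$. Then any fixed $\lambda_L$-null set is missed almost surely, and Lemma 2 will handle all $x\in W'$ at once.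

**Step 3a. The random null set.** By (2), $q>s(m-e)/e$, so we may fix $\varepsilon\in(0,e)$ with
$$b:=m-e+2\varepsilon<\frac{qe}s<e.\tag{7}$$
Choose integers $1\le k_1<k_2<\cdots$ with $(m-e+\varepsilon)(k_1+\dots+k_{j-1})\le\varepsilon k_j$ for all $j$, and put $p_i=2^{-(m-e+\varepsilon)k_i}$. Then
$$\prod_{i\le j}p_i^{-1}=2^{(m-e+\varepsilon)(k_1+\dots+k_j)}\le2^{bk_j}.\tag{8}$$
(In the running example, $\varepsilon=\frac1{32}$ gives $b=\frac5{16}<\frac38$, and the condition on the levels reads $9(k_1+\dots+k_{j-1})\le k_j$; $k_j=10^{j-1}$ works.)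

Let $S=(S_i)_{i\ge1}$, where $S_i$ is a random set of half-open dyadic cubes of level $k_i$ in $[0,1)^m$, each cube belonging to $S_i$ with probability $p_i$, all choices independent. The law $\mathbf P$ of $S$ is a Borel probability on a compact metrizable space $\Omega$. Put
$$B_S=\bigcap_i\overline{\textstyle\bigcup S_i}.$$
*Almost surely $\mathcal H^e(B_S)=0$.* There are $2^{mk_i}$ cubes of level $k_i$, so $\mathbf E|S_i|=2^{(e-\varepsilon)k_i}$. By Markov's inequality $\mathbf P(|S_i|>2^{(e-\varepsilon/2)k_i})\le2^{-\varepsilon k_i/2}$, which is summable. By Borel–Cantelli, the Borel event $\Omega_0$ that $|S_i|\le2^{(e-\varepsilon/2)k_i}$ for all large $i$ has probability $1$. On $\Omega_0$ we have $\mathcal H^e(B_S)=0$, because $B_S$ is covered by $|S_i|$ closed cubes of diameter $\sqrt m\,2^{-k_i}$ and $2^{(e-\varepsilon/2)k_i}(\sqrt m\,2^{-k_i})^e\to0$.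

**Step 3b. Measures on the slices.** We build a measure on $\{p\in K_x:h(x,p)\in B_S\}$ as a limit of reweightings of $\lambda_L$. For $\xi\in K$ let
$$w_I(S,\xi)=\prod_{i\le I}p_i^{-1}\mathbf 1\big[h(\xi)\in\textstyle\bigcup S_i\big],$$
a Borel function of $(S,\xi)$. For $\xi,\xi'\in K$ let $c(\xi,\xi')\in[0,\infty]$ be the supremum of all $k\ge0$ with $D_k(h(\xi))=D_k(h(\xi'))$. As dyadic cubes are nested, $D_k(h(\xi))=D_k(h(\xi'))$ if and only if $k\le c(\xi,\xi')$. Clearly $\mathbf E\,w_I(\xi)=1$. The $i$-th factors of $w_I(\xi)$ and $w_I(\xi')$ have product of expectation $p_i^{-2}p_i=p_i^{-1}$ if $h(\xi),h(\xi')$ lie in the same cube of level $k_i$, and $1$ otherwise. By independence and (8),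
$$\mathbf E\,w_I(\xi)w_I(\xi')=\prod_{i\le I,\ k_i\le c(\xi,\xi')}p_i^{-1}\ \le\ \Phi(\xi,\xi'):=1+\sum_j2^{bk_j}\mathbf 1[c(\xi,\xi')\ge k_j].\tag{9}$$
For $x\in2^Q$ and clopen $C\subset2^L$ put $\mu_I^x(C)=\int_{K_x\cap C}w_I(S,(x,p))\,d\lambda_L(p)$, a Borel function of $(S,x)$. For fixed $x,C$ it is a nonnegative martingale in $I$, because $w_{I+1}$ arises from $w_I$ by multiplying by a factor of mean $1$ that is independent of $S_1,\dots,S_I$. Its mean is $\lambda_L(K_x\cap C)$. Its second moment is at most $\iint_{K_x\times K_x}\Phi\,d\lambda_L\,d\lambda_L$. For fixed $p\in K_x$, the $p'\in K_x$ with $c\big((x,p),(x,p')\big)\ge k_j$ are those with $h(x,p')\in D_{k_j}(h(x,p))$, so by (6) the second moment is at most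
$$C_1:=1+\sum_j2^{bk_j}\Lambda_02^{-ek_j}<\infty,$$
since $b<e$. So for each $x$, almost surely $\mu_I^x(C)$ converges to a finite limit for all of the countably many clopen $C$, and the convergence is also in $L^2(\mathbf P)$.

Let $\hat X\subset\Omega\times2^Q$ be the Borel set of $(S,x)$ for which all these finite limits exist. For $(S,x)\in\hat X$ the limits form a nonnegative finitely additive function on the clopen algebra of the compact space $2^L$. By compactness it is countably additive there, so it extends uniquely to a finite Borel measure $\mu_S^x$ on $2^L$. Put $\mu_S^x=0$ if $(S,x)\notin\hat X$.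

**Step 3c. Measurability, mean and support of $\mu_S^x$.** We collect the facts that allow us to integrate $\mu^x_S$ over $x$ and $S$.

*Measurability.* If $A\subset\Omega\times2^Q\times2^L$ is Borel, then $(S,x)\mapsto\mu_S^x(A_{(S,x)})$ is Borel. Indeed, the class of Borel $A$ with this property contains all $A_1\times C$ with $A_1\subset\Omega\times2^Q$ Borel and $C$ clopen. These sets form a $\pi$-system that contains the whole space and generates the Borel sets. As the $\mu_S^x$ are finite, the class is closed under proper differences and increasing unions, and the $\pi$-$\lambda$ theorem applies. In particular, for Borel $A\subset2^Q\times2^L$ the function $(S,x)\mapsto\mu_S^x(A_x)$ is Borel, hence Borel in $x$ for each fixed $S$.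

*Mean.* For all $x$ and all Borel $A\subset2^L$,
$$\mathbf E\,\mu_S^x(A)=\lambda_L(K_x\cap A).\tag{10}$$
Both sides are finite measures in $A$, and they agree on clopen sets by the $L^2$-convergence.

*Support.* If $(S,x)\in\hat X$, then $\mu_S^x$ is carried by
$$C_S^x:=\{p\in K_x:h(x,p)\in B_S\}.\tag{11}$$
For $I\ge i$ the reweighted measure $\mu_I^x$ is carried by $Z_i=\{p\in K_x:h(x,p)\in\overline{\bigcup S_i}\}$, which is compact because $h|_K$ is continuous. So $\mu_S^x(C)=\lim_I\mu_I^x(C)=0$ for every clopen $C$ disjoint from $Z_i$. The complement of $Z_i$ is a countable union of such $C$. Hence $\mu_S^x(2^L\setminus Z_i)=0$ for all $i$, and $C_S^x=\bigcap_iZ_i$.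

**Step 3d. The measure on the product.** We assemble the slice measures. Identify $2^Q\times2^L$ with $2^T$, and for Borel $A\subset2^T$ let
$$M_S(A)=\int\mu_S^x(A_x)\,d\lambda_Q(x).$$
By Step 3c this is a Borel measure for each $S$, $S\mapsto M_S(A)$ is Borel, and Tonelli's theorem with (10) gives $\mathbf E\,M_S(A)=\lambda(K\cap A)$. In particular $M_S(2^T)<\infty$ almost surely, and $\mathbf E\,M_S(2^T)=\lambda(K)>0$, so
$$\mathbf P\big(M_S(2^T)>0\big)>0.\tag{12}$$

## 10. Finite $s$-energy

For $\xi,\xi'\in2^T$ let $\Delta(\xi,\xi')=\min\{j\in T:\xi_j\ne\xi'_j\}$, with $\Delta=\infty$ if $\xi=\xi'$ (and $2^{s\infty}=\infty$).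

**Lemma 5.** Let $M$ be a finite Borel measure on $2^T$ with $\iint2^{s\Delta}\,dM\,dM<\infty$, and let $N\subset\mathbb R^n$ be Borel with $\mathcal H^d(N)=0$. Then $A=\{\xi\in2^T:\beta(\xi v)\in N\}$ satisfies $M(A)=0$.

*Proof.* Suppose $M(A)>0$. The Borel function $\xi\mapsto\int2^{s\Delta(\xi,\xi')}dM(\xi')$ is finite $M$-a.e., so there are $\Lambda<\infty$ and a Borel $A'\subset A$ with $M(A')>0$ on which it is at most $\Lambda$. If $\xi'$ agrees with $\xi$ on $T\cap j$, then $\Delta(\xi,\xi')\ge j$. Hence for $\xi\in A'$ and all $j$
$$M\{\xi':\xi'{\restriction}(T\cap j)=\xi{\restriction}(T\cap j)\}\le\Lambda2^{-sj}.$$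
Given $\eta>0$, cover $N$ by sets $V_i$ with $0<\operatorname{diam}V_i<1$ and $\sum(\operatorname{diam}V_i)^d<\eta$. Let $2^{-j-1}\le\operatorname{diam}V_i<2^{-j}$. By (1), $\{\xi\in A':\beta(\xi v)\in V_i\}$ is covered by at most $2^n$ sets, each consisting of all $\xi'$ with a prescribed restriction to $T\cap nj$. Keep only those that meet $A'$; each has $M$-measure at most $\Lambda2^{-snj}=\Lambda2^{-dj}$. So the part of $A'$ belonging to $V_i$ lies in a Borel set of $M$-measure at most $2^n\Lambda2^{-dj}\le2^{n+d}\Lambda(\operatorname{diam}V_i)^d$. Summing, $M(A')\le2^{n+d}\Lambda\eta$ for every $\eta>0$, a contradiction. $\square$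

**Step 3e. Almost surely $M_S$ has finite energy.** We show that $\iint2^{s\Delta}\,dM_S\,dM_S<\infty$ almost surely, which will make Lemma 5 applicable. This is where (2), in the form (7), is used.

*Passing from $M_I$ to $M_S$.* Fix $N$. For $\sigma\in2^{T\cap N}$ let $[\sigma]\subset2^T$ be its set of extensions, and let $[\sigma{\restriction}Q]\subset2^Q$ and $[\sigma{\restriction}L]\subset2^L$ be the sets of extensions of $\sigma{\restriction}(Q\cap N)$ and $\sigma{\restriction}(L\cap N)$. Put $M_I([\sigma])=\int_{[\sigma\restriction Q]}\mu_I^x([\sigma{\restriction}L])\,d\lambda_Q(x)=\int_{K\cap[\sigma]}w_I\,d\lambda$. Then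
$$\mathbf E\big|M_I([\sigma])-M_S([\sigma])\big|\le\int\mathbf E\big|\mu_I^x([\sigma{\restriction}L])-\mu_S^x([\sigma{\restriction}L])\big|\,d\lambda_Q(x)\to0$$
by dominated convergence: the integrand tends to $0$ for each $x$ by $L^2$-convergence, and it is at most $2$ because both terms have mean at most $1$. So along a subsequence of $I$, almost surely $M_I([\sigma])\to M_S([\sigma])$ for all of the finitely many $\sigma\in2^{T\cap N}$. The kernel $2^{s\min(\Delta,N)}$ depends only on $\xi{\restriction}(T\cap N)$ and $\xi'{\restriction}(T\cap N)$, so its double integral against $M_S$ is a finite sum of terms $2^{s\min(\Delta,N)}M_S([\sigma])M_S([\sigma'])$. By Fatou's lemma along the subsequence, Tonelli's theorem and (9),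
$$\mathbf E\iint2^{s\min(\Delta,N)}dM_S\,dM_S\le\liminf_I\iint_{K\times K}2^{s\min(\Delta,N)}\,\mathbf E[w_I(\xi)w_I(\xi')]\,d\lambda\,d\lambda\le C_2:=\iint_{K\times K}2^{s\Delta}\,\Phi\,d\lambda\,d\lambda.$$
Letting $N\to\infty$ (monotone convergence), $\mathbf E\iint2^{s\Delta}dM_S\,dM_S\le C_2$. It remains to see that $C_2<\infty$.

*Two bounds.* Since $T$ is $(s+q)$-regular, with a constant $C'$ we have $(\lambda\otimes\lambda)\{\Delta\ge n'\}=2^{-|T\cap n'|}\le C'2^{-(s+q)n'}$. Next fix $\xi=(x,p)\in K$. If $\Delta(\xi,\xi')\ge n'$, then $x'$ agrees with $x$ on $Q\cap n'$, which has probability $2^{-|Q\cap n'|}\le C'2^{-qn'}$. For each such $x'$, by (6) in the fibre $K_{x'}$ with $D=D_k(h(\xi))$, the $p'\in K_{x'}$ with $h(x',p')\in D$ have measure at most $\Lambda_02^{-ek}$. After enlarging $C'$,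
$$(\lambda\otimes\lambda)\{(\xi,\xi')\in K^2:\Delta\ge n',\ c\ge k\}\le C'\min\big(2^{-(s+q)n'},\,2^{-qn'-ek}\big).$$

*The sum.* We have $2^{s\Delta}\le\sum_{n'\ge0}2^{sn'}\mathbf 1[\Delta\ge n']$. The two bounds cross at $sn'=ek$. Writing $\lesssim$ for inequality up to a constant factor,
$$C_2\lesssim\sum_{n'\ge0}2^{-qn'}+\sum_j2^{bk_j}\Big(\sum_{n'\ge ek_j/s}2^{-qn'}+\sum_{n'<ek_j/s}2^{(s-q)n'-ek_j}\Big).$$
Since $q>0$, the first inner sum is $\lesssim2^{-qek_j/s}$. Since $s-q>0$, the second is $\lesssim2^{(s-q)ek_j/s-ek_j}=2^{-qek_j/s}$. Hence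
$$C_2\lesssim1+\sum_j2^{k_j(b-qe/s)}<\infty$$
by (7).

## 11. One $S$ that works for every $x\in W'$

**Step 4. The contradiction.** We choose $S$ so that $f^{-1}(B_S)$ carries, on the slices over $W'$, all of the measure $M_S$, and compare with (ii).

For $x\in W'$ let $E_x\subset2^L$ be a Borel $\lambda_L$-null set with $F(x,p)=h(x,p)$ for $p\notin E_x$. By (10), $\mathbf E\,\mu_S^x(E_x)=0$, so for each $x\in W'$ almost surely $\mu_S^x(E_x)=0$. Also, for each $x$, almost surely $(S,x)\in\hat X$.

Let $\Gamma$ be the set of $S\in\Omega_0$ with $0<M_S(2^T)<\infty$ and $\iint2^{s\Delta}dM_S\,dM_S<\infty$. It is Borel, since the energy is the limit over $N$ of finite sums of terms $2^{s\min(\Delta,N)}M_S([\sigma])M_S([\sigma'])$, which are Borel in $S$. By Steps 3a, 3d, 3e and (12), $\mathbf P(\Gamma)>0$.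

There are at most $\kappa$ points $x\in W'$, and each excludes a $\mathbf P$-null set of $S$. By Lemma 2 we can fix $S\in\Gamma$ such that
$$\mu_S^x(E_x)=0\ \text{ and }\ (S,x)\in\hat X\qquad\textbf{for all }x\in W'.\tag{13}$$

Let
$$G=\{\beta(xpv):x\in W',\ p\in C_S^x\setminus E_x\}.$$
For such $x,p$ we have $f(\beta(xpv))=F(x,p)=h(x,p)\in B_S$, so $G\subset f^{-1}(B_S)$. As $S\in\Omega_0$, $\mathcal H^e(B_S)=0$, and (ii) gives $\mathcal H^d(G)=0$. Let $N\supset G$ be a Borel $\mathcal H^d$-null set and $A=\{\xi\in2^T:\beta(\xi v)\in N\}$, a Borel set. By Lemma 5, $M_S(A)=0$.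

For $x\in W'$ we have $A_x\supset C_S^x\setminus E_x$, so by (11) and (13) $\mu_S^x(A_x)=\mu_S^x(2^L)$. Thus the set $\{x\in2^Q:\mu_S^x(A_x)=\mu_S^x(2^L)\}$, which is Borel by Step 3c, contains $W'$ and therefore has measure $1$. Integrating over $x$,
$$M_S(2^T)=M_S(A)=0,$$
which contradicts $S\in\Gamma$. This proves Theorem A. $\square$

The set $G$ itself may be very irregular, as it involves $W'$ and the sets $E_x$. This is harmless: it is null by (ii), which is assumed for all $E$, and only its Borel null hull $N$ enters the last computation.

## 12. The inequality in the random real model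

We recall why $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$ is consistent, which completes the proof of Corollary B. Force over any model $V$ of ZFC with the measure algebra of $2^{\omega_2\times\omega}$, adding random reals $r_\xi\in2^\omega$ $(\xi<\omega_2)$. We compute null sets in $2^\omega$, whose coin-tossing measure is isomorphic to Lebesgue measure on $[0,1]$. The forcing is ccc, so cardinals are preserved. The generic sequence lies in no null Borel set coded in $V$.

*Reals in $V[G]$ depend on countably many coordinates.* A name for a real is given by countably many elements of the measure algebra, each the class of a Borel set depending on countably many coordinates. So each real of $V[G]$, in particular each Borel code, has the form $g(G{\restriction}I)$ with $I\in V$, $I\subset\omega_2$ countable, and $g$ a Borel function on $2^{I\times\omega}$ coded in $V$.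

*If $\xi\notin I$, then $r_\xi$ avoids every null set coded in $V[G{\restriction}I]$.* Every null set lies in a set $\bigcap_kO_k$ with $O_k$ open of measure at most $2^{-k}$, and the codes of such sequences form a Borel set. Let the code be $g(G{\restriction}I)$. Redefining $g$ to be a fixed code where its value is not one (this does not affect $g(G{\restriction}I)$), we may assume that every $g(u)$ is a code. Then $\{(u,y):y\in\bigcap_kO_k^{g(u)}\}\subset2^{I\times\omega}\times2^\omega$ is a Borel set coded in $V$ all of whose sections are null. By Fubini it is null, so $(G{\restriction}I,r_\xi)$ is not in it, that is, $r_\xi\notin\bigcap_kO_k^{g(G\restriction I)}$.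

So every null set in $V[G]$ contains only countably many of the $r_\xi$. In particular these reals are pairwise distinct: for $\xi\ne\xi'$ the null set $\{r_{\xi'}\}$ is coded in $V[G{\restriction}\{\xi'\}]$. Hence $\{r_\xi:\xi<\omega_1\}$ is not null, and $\mathrm{non}(\mathcal N)=\omega_1$. Any $\omega_1$ null sets contain together at most $\omega_1$ of the $\omega_2$ reals $r_\xi$, so they do not cover, and $\mathrm{cov}(\mathcal N)\ge\omega_2$. $\square$

## 13. Equal ratios $d/n=e/m$

Here we prove Theorem C.

**Part 2, from Part 1 and Theorem A.** "If" is Part 1. For "only if", suppose $f$ witnesses $(n,d)\sim(m,e)$ and $d/n\ne e/m$. Passing to $f^{-1}$ if necessary, and exchanging the roles of the two pairs, we may assume $d/n<e/m$. Then $e/m=\max(d/n,e/m)>\frac12$. Borel sets and null sets are measurable, so $f$ satisfies (i) and (ii), contradicting Theorem A.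

**Part 1.** Let $s=d/n=e/m$.

*Transfer to $2^\omega$.* The aim is to describe both measures in terms of one object that depends only on $s$. Let $\mathcal H^s$ on $2^\omega$ refer to the metric $2^{-\min\{j:x_j\ne y_j\}}$. Coverings may be taken by cylinders, since a set of diameter $2^{-k}$ lies in a cylinder of length $k$, whose diameter is $2^{-k}$, and a single point lies in arbitrarily long cylinders. A cylinder of length $k$ with $nj\le k<n(j+1)$ has $\beta$-image of diameter at most $\sqrt n\,2^{-j}$. As $2^{-j}<2\cdot2^{-k/n}$,
$$(\sqrt n\,2^{-j})^d\le n^{d/2}2^d2^{-dk/n}=n^{d/2}2^d2^{-sk},$$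
so $\mathcal H^d(\beta(E))\le n^{d/2}2^d\mathcal H^s(E)$. Conversely, if $\beta(E)$ is covered by sets $V_i$ with $2^{-j-1}\le\operatorname{diam}V_i<2^{-j}$ ($j$ depending on $i$), then by (1) $E$ is covered by the corresponding families of at most $2^n$ cylinders of length $nj$, each contributing $(2^{-nj})^s=2^{-dj}\le2^d(\operatorname{diam}V_i)^d$; finer covers give longer cylinders. So with a constant $C$
$$C^{-1}\mathcal H^s(E)\le\mathcal H^d(\beta(E))\le C\,\mathcal H^s(E)\qquad(E\subset2^\omega).\tag{14}$$
Let $Z=2^\omega\times\omega$ carry the sum of countably many copies of $\mathcal H^s$.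

*An injection $\mathbb R^n\to Z$.* Split $\mathbb R^n$ into countably many half-open unit cubes, translate each to $[0,1)^n$, and there use in each coordinate the binary expansion that does not end in $1$s. This is a Borel right inverse of $\beta$ on $[0,1)^n$. Record the number of the cube in the $\omega$-coordinate.

*An injection $Z\to\mathbb R^n$.* For $z\in2^\omega$ let $J(z)$ be the set of coordinates $i<n$ whose digit sequence $(z_{nj+i})_j$ is eventually $1$. A number has at most one binary expansion that is eventually $1$ and at most one that is not, so $z\mapsto(\beta(z),J(z))$ is injective. Map $(z,k)$ to $\beta(z)+3a(J(z),k)\mathbf e_1$, where $a$ is an injection into $\mathbb Z$ and $\mathbf e_1$ is the first unit vector. Points with different values of $a$ have images whose first coordinates lie in disjoint intervals $[3a,3a+1]$, so the map is injective.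

*Comparison of measures.* Both maps are Borel and injective, so they map Borel sets to Borel sets. Each is, on the pieces of a countable Borel partition, a translate of $\beta$ or of a right inverse of $\beta$. By (14), and since $\mathcal H^d(E)=\sum_i\mathcal H^d(E\cap B_i)$ for every $E$ and every countable Borel partition $(B_i)$ (similarly for $\mathcal H^s$), both change the measure of every set by at most a constant factor. The same holds for $(m,e)$ with the same $Z$. Composing, we get such injections $g_1:\mathbb R^n\to\mathbb R^m$ and $g_2:\mathbb R^m\to\mathbb R^n$.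

*Cantor–Bernstein.* Let $A=\bigcup_{k\ge0}(g_2g_1)^k\big(\mathbb R^n\setminus g_2(\mathbb R^m)\big)$, a Borel set, and let $\varphi=g_1$ on $A$, $\varphi=g_2^{-1}$ on $\mathbb R^n\setminus A$. The second clause makes sense because $\mathbb R^n\setminus A\subset g_2(\mathbb R^m)$. To see that $\varphi$ is a bijection, note that $A=\big(\mathbb R^n\setminus g_2(\mathbb R^m)\big)\cup g_2(g_1(A))$. Hence for $y\in\mathbb R^m$ we have $g_2(y)\in A$ if and only if $y\in g_1(A)$. So $g_2^{-1}$ maps $\mathbb R^n\setminus A$ onto $\mathbb R^m\setminus g_1(A)$. Thus $\varphi$ is a Borel bijection which on each of two Borel pieces changes measures by at most a constant factor. Adding over the two pieces gives $c$ with $c^{-1}\mathcal H^d(E)\le\mathcal H^e(\varphi(E))\le c\,\mathcal H^d(E)$ for all $E\subset\mathbb R^n$.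

*Measurable sets.* It remains to see that $\varphi$ preserves measurability in both directions. We claim that $E\in\mathcal M_{\mathcal H^d}$ if and only if

for every Borel $B$ with $\mathcal H^d(B)<\infty$ there are Borel $B_1\subset E\cap B\subset B_2$ with $\mathcal H^d(B_2\setminus B_1)=0$.

This condition speaks only of Borel sets, finite measure and null sets, so $\varphi$ and $\varphi^{-1}$ transport it. "Only if" is Borel regularity, used as in Lemma 1(b). For "if", the condition makes $E\cap B$ measurable for every Borel $B$ of finite measure, as it differs from a Borel set by a null set. Let $\mathcal H^d(A)<\infty$; if $\mathcal H^d(A)=\infty$, the nontrivial inequality $\mathcal H^d(A)\ge\mathcal H^d(A\cap E)+\mathcal H^d(A\setminus E)$ holds automatically. Choose a Borel $B\supset A$ with the same measure. Then $E\cap B$ is measurable, $A\cap E=A\cap(E\cap B)$ and $A\setminus E=A\setminus(E\cap B)$, so $\mathcal H^d(A)=\mathcal H^d(A\cap E)+\mathcal H^d(A\setminus E)$. $\square$
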